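\title{Three-cuts of 3-multigraphs with an induced subhypergraph of small degree}

\begin{abstract}
The $3$-surplus of a $3$-multigraph $H$ is the amount by which its largest $3$-cut exceeds $\frac29e(H)$, the expected size of a random $3$-cut. We consider the conjecture, posed by R\"aty and Tomon, that the $3$-surplus is $\Omega(m/\sqrt\Delta)$ whenever $H$ contains an induced subhypergraph with $m$ edges and maximum degree $\Delta$. We show that the conjecture is false: for infinitely many $m$ there are examples with $3$-surplus $O(m/\sqrt{\Delta\log m})$. We also show that it holds up to a power of the logarithm: the $3$-surplus is always $\Omega\big(m/(\sqrt\Delta\,(\log_2 4m)^7)\big)$, with no condition on co-degrees.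
\end{abstract}

\section{Introduction}

A \emph{$3$-multigraph} $H$ is a $3$-uniform hypergraph in which edges may be repeated: each edge is a set of three distinct vertices and carries a multiplicity. Edges are always counted with multiplicity. Thus $e(H)$ is the number of edges, the \emph{degree} of a vertex is the number of edges containing it, and the \emph{co-degree} of two vertices is the number of edges containing both. For $S\subseteq V(H)$, the \emph{induced subhypergraph} $H[S]$ consists of all edges of $H$ contained in $S$, with their multiplicities.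

A \emph{$3$-cut} is a partition of $V(H)$ into three parts, together with the edges that have exactly one vertex in each part; these edges are said to be \emph{cut}. Let $\operatorname{mc}_3(H)$ be the largest number of edges in a $3$-cut. If each vertex chooses its part uniformly and independently, an edge is cut with probability $3!/3^3=\frac29$. The \emph{$3$-surplus}
\[
\operatorname{surp}_3(H)=\operatorname{mc}_3(H)-\tfrac29e(H)\ge0
\]
measures how far the best cut beats the random one.

How large must the surplus be in terms of the degrees? Suppose that $H$ has $n$ vertices, all of degree $\Delta$, and $m=n\Delta/3$ edges. Place all vertices but $v$ at random. The number of edges at $v$ that are cut depends on the part that $v$ joins, and one expects the three counts to differ by a fluctuation of order $\sqrt\Delta$. If all vertices could collect such a gain at once, the surplus would be of order $n\sqrt\Delta=3m/\sqrt\Delta$. Complete hypergraphs show that no more can be expected.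

\begin{example}\label{ex:complete}
Let $H$ consist of all triples on $3k$ vertices. Parts of sizes $a+b+c=3k$ cut $abc\le k^3$ edges, so $\operatorname{surp}_3(H)=k^3-\frac29\binom{3k}3=k^2-\frac29k$. Here $\Delta=\binom{3k-1}2$ and $m=k\Delta$, so $m/\sqrt\Delta=k\sqrt\Delta$ lies between $k^2$ and $3k^2/\sqrt2$. Under disjoint unions of copies of $H$, both $m$ and the surplus add up while $\Delta$ is unchanged; for $k=1$ this is a matching, with surplus $\frac79m$. Repeated edges as such do no harm: repeating every edge $M$ times multiplies the surplus by $M$ and $m/\sqrt\Delta$ only by $\sqrt M$.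
\end{example}

When a few vertices have very large degree, one wants to apply such a bound to an induced subhypergraph $H[S]$ instead of $H$. For cuts of graphs into two parts this costs nothing: a cut of $G[S]$ extends to $G$ by placing the other vertices at random, and every edge not inside $S$ is then cut with probability $\frac12$. For $3$-cuts the extension is not free. An edge with exactly two vertices in $S$ is cut with probability $\frac13$ or $0$, according to whether those two vertices lie in different parts or not, so the edges leaving $S$ still constrain the partition of $S$.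

R\"aty and Tomon \cite{RT} show that if $H$ contains an induced subhypergraph with $m$ edges, maximum degree $\Delta$ and maximum co-degree $D$, then
\begin{equation}\label{eq:RT}
\operatorname{surp}_3(H)=\Omega\Big(\frac{m}{\sqrt{\Delta D}\,(\log m)^2}\Big).
\end{equation}
Pairs of large co-degree are themselves a source of surplus, since one can force them into different parts (Lemma~\ref{lem:matching}), so it is natural to hope that $D$ can be removed. The following conjecture is posed in \cite{RT}.

\begin{quote}
\textbf{Conjecture.} There is an absolute constant $c>0$ such that every $3$-multigraph $H$ containing an induced subhypergraph with $m\ge1$ edges and maximum degree $\Delta$ satisfies $\operatorname{surp}_3(H)\ge c\,m/\sqrt\Delta$.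
\end{quote}

We disprove it, and prove it up to a power of $\log m$.

\begin{theorem}\label{thm:upper}
There are absolute constants $C,C',L_0$ such that for every even $L\ge L_0$ there are a $3$-multigraph $H$ and a set $S\subset V(H)$ such that, with $m=e(H[S])$ and $\Delta$ the maximum degree of $H[S]$,
\[
\operatorname{surp}_3(H)\le\frac C{\sqrt L}\cdot\frac m{\sqrt\Delta},\qquad\log m\le C'L.
\]
Hence the conjecture is false, and for infinitely many $m$ there are examples with $\operatorname{surp}_3(H)=O\big(m/\sqrt{\Delta\log m}\big)$.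
\end{theorem}

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that every $3$-multigraph $H$ containing an induced subhypergraph with $m\ge1$ edges and maximum degree $\Delta$ satisfies
\[
\operatorname{surp}_3(H)\ge c\,\frac m{\sqrt\Delta\,(\log_24m)^7}.
\]
\end{theorem}

So the co-degree can be removed from \eqref{eq:RT} at the cost of logarithms, but a loss of at least $\sqrt{\log m}$ cannot be avoided. We do not determine the exact power of the logarithm. In the examples of Theorem~\ref{thm:upper} the set $S$ is a proper subset of $V(H)$, and we do not settle the variant of the conjecture in which $S=V(H)$ is required.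

Throughout, $[k]=\{1,\dots,k\}$, $\|\cdot\|$ is the $\ell_2$ norm, $z^*$ is the conjugate transpose, and a vector is \emph{centered} if its coordinates sum to $0$.

\section{The surplus as the maximum of a cubic form}\label{sec:form}

Let $\omega=e^{2\pi i/3}$ and name the three parts $1,\omega,\omega^2$, so that a partition is a \emph{coloring} $z\colon V(H)\to\{1,\omega,\omega^2\}$. For complex $a,b,c$ put
\[
\varphi(a,b,c)=-\tfrac29\operatorname{Re}(a\bar b+b\bar c+c\bar a)+\tfrac49\operatorname{Re}(abc).
\]
Let $a,b,c$ be cube roots of unity, and recall that $\operatorname{Re}a\bar b$ is $1$ if $a=b$ and $-\frac12$ otherwise. If $a,b,c$ are distinct, then $abc=1$ and $\varphi=\frac39+\frac49=\frac79$. If $a=b=c$, then $\varphi=-\frac69+\frac49=-\frac29$. If $a=b\ne c$, the first bracket has real part $0$ and $abc=c\bar a$, so again $\varphi=-\frac29$. Thus $\varphi$ is the indicator of being cut minus $\frac29$. Let $A$ be the \emph{co-degree matrix} of $H$: $A_{uv}$ is the co-degree of $u\ne v$ in $H$, and $A_{uu}=0$. Summing over edges,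
\begin{equation}\label{eq:form}
\operatorname{surp}_3(H)=\max_z\Phi(z),\qquad
\Phi(z)=\sum_{\{u,v,w\}\in E(H)}\varphi(z_u,z_v,z_w)=-\tfrac19z^*Az+\tfrac49\operatorname{Re}\sum_{e\in E(H)}\prod_{u\in e}z_u .
\end{equation}
Both proofs treat \eqref{eq:form} as a competition between a cubic \emph{gain} and a quadratic \emph{penalty}, paid when vertices of large co-degree receive correlated colors. On a clique the penalty wins, up to a term of lower order.

\begin{lemma}\label{lem:clique}
Let $z$ be a coloring of a set $X$ of size $s$, and let $p=\sum_{v\in X}z_v$. The sum of $\varphi$ over all $3$-subsets of $X$ is at most $-\frac s{27}|p|^2+\frac{s^2}9$.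
\end{lemma}

\begin{proof}
The sum of $\varphi(z_u,z_v,z_w)$ over all $(u,v,w)\in X^3$ is $-\frac23s|p|^2+\frac49\operatorname{Re}p^3$, which is at most $-\frac29s|p|^2$ because $|p|\le s$. It counts each $3$-subset six times, and it contains at most $3s^2$ triples with a repeated vertex, each contributing $-\frac29$. So the required sum is at most $\frac16\big(-\frac29s|p|^2+\frac29\cdot3s^2\big)$.
\end{proof}

A clique planted on $X$ is therefore a device that punishes an unbalanced coloring of $X$, at the \emph{price} of $s^2/9$ in surplus.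

\section{The counterexample}\label{sec:upper}

\subsection{Many scales sharing one set}\label{sec:idea}

The heuristic for $m/\sqrt\Delta$ lets every vertex choose its best color on its own. It breaks down for twins: if the vertices of a block lie in edges with the same pairs, they all prefer the same color, and a clique on the block makes this agreement expensive.

Fix integers $L$ and $r$, and let $Q=L^2$. Take a set $Z$ split into $Q$ \emph{classes} $Z_c$ of size $r$, and a \emph{layer} of $Lr$ vertices split into $n=Lr/s$ \emph{blocks} of size $s$. Give each pair of blocks $B,B'$ a label $\gamma(B,B')\in[Q]$, and join every pair $v\in B$, $v'\in B'$ to every vertex of $Z_{\gamma(B,B')}$. A vertex of the layer has degree about $Lr^2$ and, if the labels are balanced, a vertex of $Z$ has degree about $r^2/2$. So $L$ layers can share $Z$ without changing the order of the maximum degree. Then $m\approx L^3r^3$, $\Delta\approx Lr^2$ and $m/\sqrt\Delta\approx L^{5/2}r^2$.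

Let $p_B$ and $w_c$ be the sums of the colors over a block and over a class. The cubic term of a layer is $\sum_{B,B'}p_Bp_{B'}w_{\gamma(B,B')}$, and for random-like labels and centered $w$ it is at most of order $\sqrt{n/Q}\,\|w\|\|p\|^2$. Plant cliques of multiplicity $r/s$ on the blocks and of multiplicity $t$ on the classes. By Lemma~\ref{lem:clique} they charge about $r\|p\|^2$ and $tr\|w\|^2$, and their total price is of order $(1+t)L^2r^2$. Write $\|w\|^2=\alpha Lr$ and $\|p\|^2=\theta Lrs$, where $0\le\theta\le1$ because $|p_B|\le s$. In units of $Lr^2$ the gain of the layer is of order $\theta\sqrt{\alpha s}$, its blocks charge $\theta s$, and the classes charge $t\alpha$ once for all layers. With convenient constants this is the following model: a layer with blocks of size $s$ nets at most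
\[
g_s(\alpha)=\max\big(0,\,2\sqrt{\alpha s}-s\big),
\]
and we ask for which $t$ the inequality $\sum_jg_{s_j}(\alpha)\le t\alpha$ holds for all $\alpha\ge0$.

For one layer $g_s(\alpha)\le\alpha$, with equality at $\alpha=s$, so $t=1$ is needed and suffices. For $L$ layers with the same $s$, the choice $\alpha=s$ forces $t\ge L$; the price $L^3r^2$ then exceeds $L^{5/2}r^2$ and nothing is achieved. Now let $s_j=4^j$. The $j$th term vanishes unless $2^j<2\sqrt\alpha$, so
\[
\sum_jg_{s_j}(\alpha)\le2\sqrt\alpha\sum_{2^j<2\sqrt\alpha}2^j\le2\sqrt\alpha\cdot4\sqrt\alpha=8\alpha ,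
\]
and $t=8$ suffices for any number of layers. A coloring of $Z$ has a single scale $\alpha$ and can exploit only the layers near that scale. Only the price $O(L^2r^2)$ survives, which is below $m/\sqrt\Delta$ by the factor $\sqrt L$; and $L$ scales in geometric progression need $r\ge4^L$, which is why $L$ is of order $\log m$.

One difficulty remains: $w$ need not be centered. Color $Z$ with $1$ and half of each layer with $\omega$, half with $\omega^2$. This cuts $L(Lr/2)^2r=\frac14L^3r^3$ edges, out of at most $\frac12L^3r^3+O(L^2r^3)$, so the hypergraph built so far has surplus linear in $m$. Here we use that it need only be induced. We add a set $Y$ and edges through $Y$ that give vertices in different classes a co-degree $\kappa$, and hence a penalty $\kappa|P_Z|^2$ on the total $P_Z=\sum_cw_c$. To outweigh $L^3r^3$ when $|P_Z|\approx L^2r$ we need $\kappa\approx r/L$. The new edges have a cubic term of the same size when $Y$ is colored in an unbalanced way, so we plant a clique on $Y$. Its price $|Y|^2$ must not exceed $L^2r^2$ in order, and its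 penalty $|Y|^3$ must reach $L^3r^3$, so $|Y|\approx Lr=Q\cdot r/L$. Each vertex of $Y$ should therefore see a $1/Q$ fraction of the pairs of classes, and a perfect matching of the classes does this.

\subsection{The construction}

We need two pseudorandom objects; they are constructed in Section~\ref{sec:designs}. The first is the labeling.

\begin{lemma}\label{lem:label}
Let $Q\ge2$ and $q$ be integers with $Q^2\le q\le Q^2e^{2Q}$, let $\mathcal B$ be a set of size $n=qQ^2$, and let $K=230$. There is a symmetric map $\gamma\colon\mathcal B\times\mathcal B\to[Q]$ such that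
\begin{enumerate}
\item[(a)] for all $B\in\mathcal B$ and $c\in[Q]$, exactly $n/Q$ elements $B'$ have $\gamma(B,B')=c$;
\item[(b)] for all $p\in\mathbb C^{\mathcal B}$ and all centered $\zeta\in\mathbb C^Q$,
$\ \big|\sum_{B,B'}p_Bp_{B'}\zeta_{\gamma(B,B')}\big|\le K\sqrt{n/Q}\,\|\zeta\|\,\|p\|^2$.
\end{enumerate}
\end{lemma}

The second is a family of matchings. For a perfect matching $F$ of the complete graph $K_Q$ on $[Q]$ and $w\in\mathbb C^Q$ let $M_F(w)=\sum_{cc'\in F}w_cw_{c'}$.

\begin{lemma}\label{lem:match}
Let $Q\ge6$ be even. There is a family $\mathcal F$ of $Q^3(Q-1)$ perfect matchings of $K_Q$, with repetitions allowed, that covers each edge of $K_Q$ exactly $Q^3$ times and satisfies $\frac1{|\mathcal F|}\sum_{F\in\mathcal F}|M_F(w)|\le4\|w\|^2/\sqrt Q$ for all centered $w\in\mathbb C^Q$.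
\end{lemma}

Let $t=72K^2+5000$, let $L\ge L_0:=t+1$ be even, and set, for $1\le j\le L$,
\[
Q=L^2,\qquad r=L^74^L,\qquad\nu=Lr,\qquad s_j=4^j,\qquad n_j=\nu/s_j=Q^44^{L-j}.
\]
Then $n_j=q_jQ^2$ with $q_j=Q^24^{L-j}$ and $Q^2\le q_j\le Q^2e^{2Q}$, so Lemma~\ref{lem:label} applies to sets of size $n_j$; and $Q$ is even, so Lemma~\ref{lem:match} gives a family $\mathcal F$. The vertex set is $V\sqcup Z\sqcup Y$, where
\begin{itemize}
\item $V=V_1\sqcup\dots\sqcup V_L$ with $|V_j|=\nu$, and $V_j$ is partitioned into a set $\mathcal B_j$ of $n_j$ blocks of size $s_j$, with a labeling $\gamma_j$ from Lemma~\ref{lem:label};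
\item $Z=Z_1\sqcup\dots\sqcup Z_Q$ with $|Z_c|=r$;
\item $Y=\bigsqcup_{F\in\mathcal F}Y_F$ with $|Y_F|=b=\lceil100Lr/|\mathcal F|\rceil$.
\end{itemize}
Put $\eta=|Y|=b|\mathcal F|$. Since $|\mathcal F|\le Q^4=L^8\le Lr$, we have $100Lr\le\eta\le101Lr$. The edges are:
\begin{itemize}
\item[(E1)] for each $j$, each pair $v\ne v'$ in $V_j$, lying in blocks $B$ and $B'$ (possibly $B=B'$), and each $u\in Z_{\gamma_j(B,B')}$, the edge $\{v,v',u\}$;
\item[(E2)] for each $j$ and $B\in\mathcal B_j$, every $3$-subset of $B$ with multiplicity $r/s_j=L^74^{L-j}$;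
\item[(E3)] for each $c$, every $3$-subset of $Z_c$ with multiplicity $t$;
\item[(E4)] for each $F\in\mathcal F$, $x\in Y_F$, $cc'\in F$, $u\in Z_c$ and $u'\in Z_{c'}$, the edge $\{u,u',x\}$;
\item[(E5)] every $3$-subset of $Y$, once.
\end{itemize}
Let $S=V\cup Z$. The edges of types (E4) and (E5) meet $Y$, so $H[S]$ consists of (E1)--(E3).

\emph{Parameters of $H[S]$.} From (E1), $m\ge L\binom\nu2r\ge\frac14L^3r^3$. A vertex of $V_j$ has degree at most $\nu r+\frac r{s_j}\cdot\frac{s_j^2}2\le(L+1)r^2$, as $s_j\le r$. By Lemma~\ref{lem:label}(a), for each $v\in V_j$ and each label $c$ there are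
\begin{equation}\label{eq:balance}
s_j\cdot n_j/Q=\nu/Q=r/L
\end{equation}
vertices $v'\in V_j$ for which the blocks of $v$ and $v'$ have label $c$. So a vertex of $Z_c$ has degree at most $L\cdot\frac12\nu\cdot\frac rL+\frac12tr^2=\frac12(L+t)r^2$. As $L>t$, we get $\Delta\le2Lr^2$ and
\begin{equation}\label{eq:target}
\frac m{\sqrt\Delta}\ge\frac{L^{5/2}r^2}{4\sqrt2}.
\end{equation}
Also $m\le|S|\Delta\le2L^2r\cdot2Lr^2=4L^{24}64^L$, so $\log m\le30L$.

\subsection{The surplus of the construction}

Fix a coloring $z$. Let $p_B$, $w_c$, $y_F$ be the sums of $z$ over $B$, $Z_c$, $Y_F$, and let $P_j$, $P_Z$, $P_Y$ be the sums of $z$ over $V_j$, $Z$, $Y$. Write $p_j=(p_B)_{B\in\mathcal B_j}$ and $w=(w_c)_{c\in[Q]}$, and let $\tilde w_c=w_c-P_Z/Q$ be the centered part of $w$, so $\|\tilde w\|\le\|w\|$. Then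
\begin{equation}\label{eq:trivial}
|P_j|\le Lr,\qquad|P_Z|\le Qr=L^2r,\qquad|P_Y|\le\eta,\qquad\|p_j\|^2\le n_js_j^2=Lrs_j .
\end{equation}
We compute the contribution of each type of edge to $\Phi(z)$.

\emph{Type} (E1). Fix $j$ and sum $\varphi(z_v,z_{v'},z_u)$ over all ordered pairs $(v,v')\in V_j^2$ and all $u\in Z_{\gamma_j(B,B')}$. Each edge occurs twice, and the $\nu r$ terms with $v=v'$ equal $-\frac29$; so the contribution is half of this sum plus $\frac19\nu r$. In the sum, each pair $(v,v')$ occurs with $r$ vertices $u$, and by \eqref{eq:balance} each pair in $V_j\times Z$ occurs $r/L$ times as $(v,u)$ and $r/L$ times as $(v',u)$. The contribution is therefore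
\[
\tfrac19\Big[-r|P_j|^2-\tfrac{2r}L\operatorname{Re}P_j\overline{P_Z}+2\operatorname{Re}\sum_{B,B'}p_Bp_{B'}w_{\gamma_j(B,B')}+\nu r\Big].
\]
Substituting $w_c=P_Z/Q+\tilde w_c$, the double sum is $\frac1QP_j^2P_Z$ plus a term of modulus at most $K\sqrt{r/(Ls_j)}\,\|w\|\|p_j\|^2$, by Lemma~\ref{lem:label}(b) and $n_j/Q=r/(Ls_j)$.

\emph{Types} (E2), (E3), (E5). By Lemma~\ref{lem:clique} the contributions are at most
\[
\sum_j\Big[-\frac r{27}\|p_j\|^2+\frac{r\nu}9\Big],\qquad-\frac{tr}{27}\|w\|^2+\frac{tQr^2}9,\qquad-\frac\eta{27}|P_Y|^2+\frac{\eta^2}9 .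
\]

\emph{Type} (E4). Each pair $c\ne c'$ lies in $Q^3$ members of $\mathcal F$, so two vertices in different classes have co-degree $\kappa=Q^3b=\eta/(Q-1)$ in (E4), and
\begin{equation}\label{eq:kappa}
100r/L\le\eta/Q\le\kappa\le101Lr/(L^2-1)\le r .
\end{equation}
A pair $u\in Z_c$, $x\in Y_F$ has co-degree $r$, the third vertex ranging over the class matched to $c$ by $F$. The sum of $z_u\bar z_{u'}$ over ordered pairs in different classes is $|P_Z|^2-\|w\|^2$. So the contribution is
\[
\tfrac19\Big[-\kappa\big(|P_Z|^2-\|w\|^2\big)-2r\operatorname{Re}P_Z\overline{P_Y}+4\operatorname{Re}\sum_Fy_FM_F(w)\Big].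
\]
Since $F$ is perfect and $\tilde w$ is centered, the terms linear in $\tilde w$ cancel in $M_F(w)$, and $M_F(w)=\frac Q2(P_Z/Q)^2+M_F(\tilde w)$. By $|y_F|\le b$ and Lemma~\ref{lem:match},
$4\big|\sum_Fy_FM_F(\tilde w)\big|\le4b|\mathcal F|\cdot4\|w\|^2/L=16\frac\eta L\|w\|^2\le1616\,r\|w\|^2$.

Adding up, $9\Phi(z)\le\mathcal E+\mathcal N+\mathcal M$. Here $\mathcal E=(2+t+101^2)L^2r^2$ bounds the constant terms $L\nu r+L\nu r+tQr^2+\eta^2$; the terms involving the norms are
\[
\mathcal N=\sum_j\Big[2K\sqrt{\tfrac r{Ls_j}}\,\|w\|\|p_j\|^2-\tfrac r3\|p_j\|^2\Big]+(\kappa+1616r)\|w\|^2-\tfrac{tr}3\|w\|^2 ;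
\]
and the terms involving the totals are $\mathcal M=\mathcal M_1+\mathcal M_2$, where the penalty $\kappa|P_Z|^2$ is split evenly:
\begin{align*}
\mathcal M_1&=\sum_j\Big[-r|P_j|^2-\tfrac{2r}L\operatorname{Re}P_j\overline{P_Z}+\tfrac2Q\operatorname{Re}P_j^2P_Z\Big]-\tfrac\kappa2|P_Z|^2,\\
\mathcal M_2&=-\tfrac\kappa2|P_Z|^2-2r\operatorname{Re}P_Z\overline{P_Y}+\tfrac2Q\operatorname{Re}P_YP_Z^2-\tfrac\eta3|P_Y|^2 .
\end{align*}
We show that $\mathcal N$, $\mathcal M_1$ and $\mathcal M_2$ are at most $0$, using $-a\xi^2+a'\xi\le a'^2/(4a)$ for $a>0$ and real $\xi$.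

\emph{The term $\mathcal N$.} This is the model of Section~\ref{sec:idea} with the true constants. The $j$th bracket is positive only if $2K\sqrt{r/(Ls_j)}\,\|w\|>r/3$, that is, $s_j<s^*:=36K^2\|w\|^2/(Lr)$. By \eqref{eq:trivial} it is then at most $2K\sqrt{r/L}\,\|w\|\,Lr\sqrt{s_j}$. Since $\sqrt{s_j}=2^j$, the sum of $\sqrt{s_j}$ over $s_j<s^*$ is at most $2\sqrt{s^*}$, and the brackets sum to at most
\[
4K\sqrt{\frac rL}\,\|w\|\,Lr\cdot\frac{6K\|w\|}{\sqrt{Lr}}=24K^2r\|w\|^2 .
\]
With $\kappa\le r$ this gives $\mathcal N\le r\|w\|^2\big(24K^2+1617-t/3\big)\le0$.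

\emph{The term $\mathcal M_1$.} If $|P_Z|\le Qr/4$, the cubic term of the $j$th bracket is at most $\frac r2|P_j|^2$, so the bracket is at most $-\frac r2|P_j|^2+\frac{2r}L|P_j||P_Z|\le\frac{2r}{L^2}|P_Z|^2$. The sum is at most $\frac{2r}L|P_Z|^2\le\frac\kappa2|P_Z|^2$ by \eqref{eq:kappa}. If $|P_Z|>Qr/4$, then by \eqref{eq:trivial} the cubic term is at most $2r|P_j|^2$, and the bracket is at most $r|P_j|^2+\frac{2r}L|P_j||P_Z|\le L^2r^3+2L^2r^3$. The sum is at most $3L^3r^3$, while $\frac\kappa2|P_Z|^2\ge\frac{50r}L\cdot\frac{L^4r^2}{16}>3L^3r^3$. In both cases $\mathcal M_1\le0$.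

\emph{The term $\mathcal M_2$.} If $|P_Y|\le\eta/8$, then $\frac2Q|P_Y|\le\frac\eta{4Q}\le\frac\kappa4$, and
\[
\mathcal M_2\le-\tfrac\kappa4|P_Z|^2+2r|P_Z||P_Y|-\tfrac\eta3|P_Y|^2\le\Big(\frac{4r^2}\kappa-\frac\eta3\Big)|P_Y|^2\le\Big(\frac{4Lr}{100}-\frac{100Lr}3\Big)|P_Y|^2\le0 .
\]
If $|P_Y|>\eta/8$, then by \eqref{eq:trivial} the two mixed terms are at most $2L^2r^2|P_Y|$ each, while $\frac\eta3|P_Y|^2\ge\frac{\eta^2}{24}|P_Y|\ge400L^2r^2|P_Y|$. Again $\mathcal M_2\le0$.

Therefore $\operatorname{surp}_3(H)\le C_1L^2r^2$ with $C_1=(2+t+101^2)/9$, and \eqref{eq:target} gives $\operatorname{surp}_3(H)\le4\sqrt2\,C_1L^{-1/2}m/\sqrt\Delta$. Letting $L\to\infty$ disproves the conjecture. Since $m\to\infty$ with $L$ and $L\ge\frac1{30}\log m$, the last assertion follows as well. This proves Theorem~\ref{thm:upper}, given Lemmas~\ref{lem:label} and~\ref{lem:match}.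

\begin{remark}
The construction says nothing about the case $S=V(H)$. A vertex of $Y$ has degree at least $\frac12Qr^2=\frac12L^2r^2$, and $e(H)\le m+\frac12\eta Qr^2+\eta^3=O(L^3r^3)$, so for $H$ itself the ratio of the number of edges to the square root of the maximum degree is only $O(L^2r^2)$.
\end{remark}

\subsection{The labeling and the matchings}\label{sec:designs}

Both lemmas are proved by a random construction and a union bound over a net. We use three standard facts. \emph{Bernstein's inequality}: if $\xi_1,\dots,\xi_k$ are independent real variables with mean $0$, $|\xi_i|\le M$ and total variance at most $v$, then $\mathbb P(\sum_i\xi_i>\lambda)\le\exp\big(-\lambda^2/(2v+\frac23M\lambda)\big)$. \emph{Hoeffding's inequality}: if $\xi_1,\dots,\xi_k$ are independent with values in $[0,M]$, then their average exceeds its mean by more than $\lambda$ with probability at most $\exp(-2k\lambda^2/M^2)$. \emph{Nets}: the unit sphere of a real Euclidean space of dimension $d$ has a subset of at most $(1+2/\varepsilon)^d$ points such that every point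 of the sphere is within $\varepsilon$ of one of them; $\mathbb C^k$ counts as $d=2k$.

In Lemma~\ref{lem:label} the labeling must be symmetric and exactly balanced, so that the co-degrees between $V_j$ and $Z$ are constant. Labels of the form $\pi(g+h)$ on an abelian group have both properties, and the Fourier transform diagonalizes them. The net for $\zeta$ has $e^{O(Q)}$ points; to pay for it we use $N=Q$ copies of the group with independent labels between them, which makes the failure probability $e^{-\Omega(N)}$.

\begin{proof}[Proof of Lemma~\ref{lem:label}]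
Let $N=Q$, $G=\mathbb Z_q\times\mathbb Z_Q$, and identify $\mathcal B$ with $[N]\times G$. For $1\le i\le i'\le N$ and $k\in\mathbb Z_q$ choose independent uniform bijections $\tau_{ii'k}\colon\mathbb Z_Q\to[Q]$. Put $\pi_{ii'}(k,l)=\pi_{i'i}(k,l)=\tau_{ii'k}(l)$ and $\gamma\big((i,g),(i',h)\big)=\pi_{ii'}(g+h)$. This is symmetric. For fixed $(i,g)$ and $i'$, as $h$ runs over $G$ so does $g+h$, and each label occurs once for each $k$; so it occurs $Nq=n/Q$ times in all, which is (a).

\emph{Fourier reduction.} The group $G$ has $|G|=qQ$ characters $\chi(k,l)=\psi(k)\theta(l)$, with $\psi,\theta$ characters of $\mathbb Z_q,\mathbb Z_Q$. For $f\colon G\to\mathbb C$ and $\hat f(\chi)=\sum_gf(g)\chi(g)$ one has $f(g)=\frac1{|G|}\sum_\chi\hat f(\chi)\bar\chi(g)$ and $\frac1{|G|}\sum_\chi|\hat f(\chi)|^2=\sum_g|f(g)|^2$. For $a,a'\in\mathbb C^N$ and centered $\zeta$ define the trilinear form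
\[
\Theta_\chi(a,a',\zeta)=\sum_{i,i'}a_ia'_{i'}\sum_{g\in G}\zeta_{\pi_{ii'}(g)}\chi(g),
\]
and let $\Theta^*$ be the maximum of $|\Theta_\chi|$ over all $\chi$ and all unit vectors $a,a',\zeta$ with $\zeta$ centered. Applying the inversion formula to $g\mapsto\zeta_{\pi_{ii'}(g)}$ and putting $a_i(\chi)=\sum_gp_{(i,g)}\bar\chi(g)$, we get
\[
\sum_{B,B'}p_Bp_{B'}\zeta_{\gamma(B,B')}=\frac1{|G|}\sum_\chi\Theta_\chi\big(a(\chi),a(\chi),\zeta\big),
\]
whose modulus is at most $\Theta^*\|\zeta\|\frac1{|G|}\sum_\chi\sum_i|a_i(\chi)|^2=\Theta^*\|\zeta\|\|p\|^2$. As $n/Q=qN$, it suffices to show that $\Theta^*\le230\sqrt{qN}$ with positive probability.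

\emph{One triple.} Fix $\chi=(\psi,\theta)$ and unit vectors $a,a',\zeta$ with $\zeta$ centered. Then
\[
\Theta_\chi=\sum_{i\le i'}\sum_k\beta_{ii'}\psi(k)R_{ii'k},\qquad R_{ii'k}=\sum_l\theta(l)\zeta_{\tau_{ii'k}(l)},
\]
where $\beta_{ii'}=a_ia'_{i'}+a_{i'}a'_i$ for $i<i'$ and $\beta_{ii}=a_ia'_i$. By the Cauchy--Schwarz inequality $|\beta_{ii'}|\le1$, and $\sum_{i\le i'}|\beta_{ii'}|^2\le2\sum_{i,i'}|a_i|^2|a'_{i'}|^2=2$. The variables $R=R_{ii'k}$ are independent, $\mathbb ER=0$ because $\zeta$ is centered, and $|R|\le\sum_c|\zeta_c|\le\sqrt Q$. For a uniform bijection $\tau$, the mean of $\zeta_{\tau(l)}\overline{\zeta_{\tau(l')}}$ is $\frac1Q$ if $l=l'$ and $\frac{|\sum_c\zeta_c|^2-1}{Q(Q-1)}=-\frac1{Q(Q-1)}$ otherwise. Hence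
\[
\mathbb E|R|^2=1-\frac{|\sum_l\theta(l)|^2-Q}{Q(Q-1)}\le1+\frac1{Q-1}\le2 .
\]
For $\epsilon\in\{\pm1,\pm i\}$, the variable $\operatorname{Re}(\epsilon\Theta_\chi)$ is thus a sum of independent centered terms bounded by $\sqrt Q$, with total variance at most $2\cdot q\cdot2=4q$. The hypothesis $q\ge Q^2=QN$ gives $\sqrt{QqN}\le q$, so Bernstein's inequality yields
\[
\mathbb P\big(\operatorname{Re}(\epsilon\Theta_\chi)>100\sqrt{qN}\big)\le\exp\Big(-\frac{10^4qN}{8q+\frac{200}3\sqrt{QqN}}\Big)\le e^{-133N}.
\]

\emph{All triples.} Take $\frac18$-nets of the unit spheres for $a$, $a'$ and centered $\zeta$. There are at most $17^{4N+2Q}=17^{6Q}\le e^{17Q}$ triples, $qQ\le Q^3e^{2Q}$ characters and four values of $\epsilon$, and $4Q^3e^{(2+17-133)Q}<1$. So for some choice of the bijections, $|\Theta_\chi|\le100\sqrt2\sqrt{qN}$ for all $\chi$ and all net triples. Replacing the three arguments of a maximizing triple, one at a time, by their nearest net points changes $\Theta_\chi$ by at most $\frac38\Theta^*$. Hence $\Theta^*\le\frac85\cdot100\sqrt2\sqrt{qN}\le230\sqrt{qN}$.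
\end{proof}

For the family of all perfect matchings of $K_Q$, the inequality of Lemma~\ref{lem:match} follows from the second-moment bound \eqref{eq:second} alone. But that family has $(Q-1)!!$ members, and $|\mathcal F|\le|Y|\approx Lr$ would force $\log r$ up to order $L^2\log L$. We subsample it, using $1$-factorizations to keep the covering exact.

\begin{proof}[Proof of Lemma~\ref{lem:match}]
For even $Q$ the edges of $K_Q$ can be partitioned into perfect matchings $F_1,\dots,F_{Q-1}$. Let $\pi_1,\dots,\pi_{Q^3}$ be independent uniform permutations of $[Q]$, and let $\mathcal F$ consist of the matchings $\pi_kF_a$. For each $k$ these partition the edges of $K_Q$, so each edge is covered $Q^3$ times.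

Fix a centered unit vector $w$ and put $W_e=w_cw_{c'}$ for $e=cc'$. Let $F$ be a uniform perfect matching. It contains a given edge with probability $\frac1{Q-1}$, two given disjoint edges with probability $\frac1{(Q-1)(Q-3)}$, and never two distinct edges that meet. Split $|\sum_eW_e|^2=\Sigma_2+\Sigma_1+\Sigma_0$, where $\Sigma_i$ is the sum of $W_e\overline{W_{e'}}$ over ordered pairs of edges with $i$ common vertices. We have $0\le\Sigma_2\le\frac12$ and $|\sum_eW_e|=\frac12|\sum_cw_c^2|\le\frac12$. Grouping by the common vertex $c$ and using $\sum_{a\ne c}w_a=-w_c$,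
\[
\Sigma_1=\sum_c|w_c|^2\Big(\Big|\sum_{a\ne c}w_a\Big|^2-\sum_{a\ne c}|w_a|^2\Big)=\sum_c|w_c|^2\big(2|w_c|^2-1\big)\ge-1 .
\]
So $\Sigma_0\le\frac54$, and for $Q\ge6$
\begin{equation}\label{eq:second}
\mathbb E|M_F(w)|^2=\frac{\Sigma_2}{Q-1}+\frac{\Sigma_0}{(Q-1)(Q-3)}\le\frac1{Q-1}\Big(\frac12+\frac5{12}\Big)\le\frac2Q .
\end{equation}
Let $\xi_k(w)=\frac1{Q-1}\sum_a|M_{\pi_kF_a}(w)|$. Then $\xi_k\in[0,\frac12]$, since $|w_cw_{c'}|\le\frac12(|w_c|^2+|w_{c'}|^2)$. Each $\pi_kF_a$ is a uniform perfect matching, so $\mathbb E\xi_k\le\sqrt{2/Q}$. By Hoeffding's inequality the average of the $\xi_k(w)$ exceeds $(\sqrt2+1)/\sqrt Q$ with probability at most $e^{-8Q^2}$. A $Q^{-1/2}$-net of the centered unit sphere has at most $(3\sqrt Q)^{2Q}<e^{8Q^2}$ points, so for some choice of permutations the bound holds on the whole net. Finally $M_F(w)=\frac12w^T\Pi w$ with $\Pi$ a symmetric permutation matrix, so $|M_F(w)-M_F(w')|=\frac12|(w-w')^T\Pi(w+w')|\le\|w-w'\|$ for unit vectors. The average is therefore at most $(\sqrt2+2)/\sqrt Q\le4/\sqrt Q$ for all centered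 unit $w$, and the lemma follows by homogeneity.
\end{proof}

\section{The lower bound}\label{sec:lower}

Let $H[S]$ have $m\ge1$ edges and maximum degree $\Delta$, so $1\le\Delta\le m$. Put $\sigma=\operatorname{surp}_3(H)$ and $\ell=\log_2(4m)\ge2$; since $e^4>2^5$,
\begin{equation}\label{eq:ell}
e^{-4\ell}\le(4m)^{-5}.
\end{equation}
The matrix $A$ records co-degrees in $H$, not in $H[S]$, and $\Delta$ gives no control over it. For a vector $x$ indexed by a subset of $V(H)$, $x^*Ax$ refers to the corresponding principal submatrix. We write $X\preceq X'$ if $X'-X$ is positive semidefinite (PSD); then $\operatorname{tr}(BX)\le\operatorname{tr}(BX')$ for every PSD matrix $B$. For a real PSD matrix $X$, $N(0,X)$ is the law of $X^{1/2}g$ with $g$ a standard Gaussian vector. A centered Gaussian variable $g$ of variance $v\le1$ has $\mathbb P(|g|>R)\le2e^{-R^2/2}$ and $\mathbb Eg^{2k}=(2k-1)!!\,v^k$.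

\subsection{Relaxation to bounded vectors}

For disjoint $U_1,U_2,U_3\subseteq V(H)$ let $T_{ijk}$ be the multiplicity of $\{i,j,k\}$ for $(i,j,k)\in U_1\times U_2\times U_3$, and let $T(x,y,z)=\sum T_{ijk}x_iy_jz_k$. We call $(U_1,U_2,U_3)$ a \emph{box}; its \emph{edges} are the edges of $H$ with one vertex in each $U_i$.

\begin{lemma}\label{lem:relax}
\begin{enumerate}
\item[(a)] If $W\subseteq V(H)$ and $z\in\mathbb C^W$ has $|z_u|\le\frac12$ for all $u$, then $-z^*Az\le9\sigma$.
\item[(b)] For a box and real vectors $x,y,z$ on $U_1,U_2,U_3$ with entries in $[-\frac12,\frac12]$,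
\[
\sigma\ge\tfrac49T(x,y,z)-\tfrac19\big(x^TAx+y^TAy+z^TAz\big).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
The disc of radius $\frac12$ about $0$ is inscribed in the triangle with vertices $1,\omega,\omega^2$, so each of its points is the mean of a random cube root of unity. Given $z$ as in (a), color the vertices independently, with mean $z_u$ for $u\in W$ and mean $0$ for $u\notin W$. Every monomial in \eqref{eq:form} is a product over distinct vertices, so taking expectations gives
\begin{equation}\label{eq:relax}
\sigma\ge-\tfrac19z^*Az+\tfrac49\operatorname{Re}\sum_{e\in E(H[W])}\prod_{u\in e}z_u .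
\end{equation}
Apply this to $e^{i\alpha}z$ and average over $\alpha\in[0,2\pi]$. The quadratic term is unchanged and the cubic term, which acquires the factor $e^{3i\alpha}$, averages to $0$; this is (a). For (b), apply \eqref{eq:relax} with $W=U_1\cup U_2\cup U_3$ to the vector $(e^{i\alpha}x,e^{i\alpha'}y,e^{-i(\alpha+\alpha')}z)$ and average over $\alpha,\alpha'$. Quadratic terms between different parts acquire the phases $\pm(\alpha-\alpha')$, $\pm(2\alpha+\alpha')$, $\pm(\alpha+2\alpha')$ and vanish. An edge with $k_i$ vertices in $U_i$ acquires the phase $(k_1-k_3)\alpha+(k_2-k_3)\alpha'$ and survives only if $k_1=k_2=k_3=1$.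
\end{proof}

\subsection{Large co-degrees}

\begin{lemma}\label{lem:matching}
If $\mathcal P$ is a set of disjoint pairs of vertices of $H$, then $\sigma\ge\frac19\sum_{uv\in\mathcal P}A_{uv}$.
\end{lemma}

\begin{proof}
Give each pair in $\mathcal P$ a uniform ordered pair of distinct colors and every other vertex a uniform color, all independently. Each vertex has mean $0$. So $\mathbb E\operatorname{Re}z_u\bar z_v$ is $-\frac12$ for $uv\in\mathcal P$ and $0$ for other pairs. An edge has three vertices, so it has a vertex that is not paired with another of its vertices; the color of that vertex is independent of the other two, and the cubic term has mean $0$. By \eqref{eq:form}, $\mathbb E\Phi=\frac29\cdot\frac12\sum_{uv\in\mathcal P}A_{uv}$.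
\end{proof}

Taking one pair inside an edge gives $9\sigma\ge1$. Now let $\mathcal P$ be a maximal set of disjoint pairs in $S$ with $A_{uv}>\sqrt\Delta$. If $|\mathcal P|\ge m/(4\Delta)$, then $\sigma\ge\frac19\sqrt\Delta\,|\mathcal P|\ge m/(36\sqrt\Delta)$, and Theorem~\ref{thm:lower} holds. Otherwise the vertices of $\mathcal P$ meet at most $2|\mathcal P|\Delta<m/2$ edges of $H[S]$. Delete them from $S$, and then delete the vertices that have become or were isolated in the induced subhypergraph. From now on we work with the remaining set $S'$, for which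
\begin{equation}\label{eq:Sprime}
e(H[S'])\ge m/2,\qquad|S'|\le3m,\qquad A_{uv}\le\sqrt\Delta\quad(u,v\in S').
\end{equation}

\subsection{A positive semidefinite majorant of small trace}

To use Lemma~\ref{lem:relax}(b) we need an upper bound for the penalty $x^TAx$, whereas Lemma~\ref{lem:relax}(a) gives a lower bound. The link is that $A$ has zero diagonal: if a small diagonal correction makes $A$ PSD, the corrected matrix has small trace, and this bounds its positive directions too.

\begin{lemma}\label{lem:psd}
Let $\tau=720\,\ell\sigma$. There is $d\in\mathbb R_{\ge0}^{S'}$ such that $B=A+\operatorname{diag}(d)$, as a matrix on $S'$, is PSD and $\operatorname{tr}B\le\tau$.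
\end{lemma}

\begin{proof}
Consider the dual pair of semidefinite programs
\[
\max\{-\operatorname{tr}(AX):X\succeq0,\ X_{uu}=1\},\qquad\min\Big\{\sum_ud_u:A+\operatorname{diag}(d)\succeq0\Big\}
\]
over real matrices on $S'$. Strong duality states that if both programs have a feasible point with a positive definite matrix, then both optima are attained and equal. This holds here, with $X=I$ and with $d$ large. An optimal $d$ is the diagonal of a PSD matrix, so $d\ge0$ and $\operatorname{tr}B=\sum_ud_u$. It remains to show $-\operatorname{tr}(AX)\le\tau$ for feasible $X$.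

Let $g\sim N(0,X)$, $R^2=16\ell$ and $\hat g_u=g_u\mathbf 1[|g_u|\le R]$. Since $\mathbb Eg_u^2g_v^2\le3$, the Cauchy--Schwarz inequality gives
\[
|\mathbb E\hat g_u\hat g_v-X_{uv}|\le\mathbb E|g_ug_v|\big(\mathbf1[|g_u|>R]+\mathbf1[|g_v|>R]\big)\le2\sqrt3\,\big(2e^{-R^2/2}\big)^{1/2}\le6e^{-4\ell}.
\]
By \eqref{eq:Sprime} and \eqref{eq:ell}, $|\mathbb E\hat g^TA\hat g-\operatorname{tr}(AX)|\le(3m)^2\sqrt m\cdot6(4m)^{-5}\le1$; this is where the bound on co-degrees in $H$ is needed. Lemma~\ref{lem:relax}(a) applied to $\hat g/(2R)$ gives $-\hat g^TA\hat g\le36R^2\sigma$. Hence $-\operatorname{tr}(AX)\le36R^2\sigma+1\le45R^2\sigma=\tau$, using $1\le9\sigma$.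
\end{proof}

For a box inside $S'$ let $B_1,B_2,B_3$ be the principal submatrices of $B$ on $U_1,U_2,U_3$. They are PSD with total trace at most $\tau$, and since $d\ge0$, Lemma~\ref{lem:relax}(b) gives, for real vectors with entries in $[-\frac12,\frac12]$,
\begin{equation}\label{eq:main}
\sigma\ge\tfrac49T(x,y,z)-\tfrac19\big(x^TB_1x+y^TB_2y+z^TB_3z\big).
\end{equation}

\subsection{The simplest case}\label{sec:warm}

For a box, let $T_{(1)}$ be the matrix with rows $i\in U_1$, columns $(j,k)\in U_2\times U_3$ and entries $T_{ijk}$, and let $C^{(1)}=T_{(1)}T_{(1)}^T$; define $C^{(2)},C^{(3)}$ by letting $U_2$ or $U_3$ index the rows. These matrices are PSD with trace $\Gamma=\|T\|^2=\sum T_{ijk}^2$. Write $C_u$ for the diagonal entry at a vertex $u$, so $C_i=\sum_{j,k}T_{ijk}^2$ for $i\in U_1$, and let $\Lambda\ge\max_uC_u$.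

The heuristic of the introduction suggests taking $y,z$ standard Gaussian and letting $x$ respond to $f_i=\sum_{j,k}T_{ijk}y_jz_k$. We have $\mathbb Eff^T=C^{(1)}$, so $x=f/\sqrt\Lambda$ has coordinates of variance at most $1$, like $y$ and $z$. The expected gain is $\mathbb E\langle x,f\rangle=\Gamma/\sqrt\Lambda$, and the expected penalty is $\operatorname{tr}(B_1C^{(1)})/\Lambda+\operatorname{tr}B_2+\operatorname{tr}B_3$. Suppose that the box has at least $m/9$ edges and that no two of its edges, counted with multiplicity, share two vertices. Then $C^{(1)}$ is diagonal, $C_u$ is a degree, we may take $\Lambda=\Delta$, the gain is at least $m/(9\sqrt\Delta)$, and the penalty is at most $\tau$. If all coordinates were bounded by $\rho$, dividing by $2\rho$ in \eqref{eq:main} would give $\sigma\ge\frac1{36\rho^2}\big(\frac{2m}{9\rho\sqrt\Delta}-\tau\big)$. As $\tau=720\ell\sigma$, this bounds $\sigma$ from below whichever term dominates.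

In general three things go wrong. Repeated edges can make $\max C_u$ as large as $\Delta^{3/2}$ while $\Gamma$ stays of order $m$; pruning repairs this. Next, $C^{(1)}$ may have eigenvalues far above $\Lambda$: if $s$ rows of $T_{(1)}$ equal row $i$, testing on their indicator vector shows an eigenvalue of at least $sC_i$, and the penalty of $x$ may grow by that factor. These are the twins of Section~\ref{sec:idea}, and we respond, as a coloring must there, by working at a single scale. Finally, Gaussian coordinates have to be truncated.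

\subsection{Pruning}

\begin{lemma}\label{lem:prune}
There are a box inside $S'$ and a number $\Lambda>0$ with $C_u\le\Lambda$ for all vertices $u$ of the box and $\Gamma/\sqrt\Lambda\ge m/(108\,\ell\sqrt\Delta)$.
\end{lemma}

\begin{proof}
A random $3$-cut of $H[S']$ has at least $\frac29\cdot\frac m2$ edges in expectation, so some partition of $S'$ is a box with at least $m/9$ edges. Since $T_{ijk}\le A_{ij}\le\sqrt\Delta$ and degrees in $H[S]$ are at most $\Delta$, we have $C_u\le\Delta^{3/2}\le2^{k_0}\Delta$ with $k_0=\lceil\frac12\log_2\Delta\rceil\le\ell$. Run stages $k=k_0-1,\dots,0$. At the start of stage $k$ the current box has $C_u\le2^{k+1}\Delta$ for all $u$. Let $D_k=\{u:C_u>2^k\Delta\}$. If at least $m/(18\ell)$ edges of the current box meet $D_k$, stop. Otherwise delete $D_k$; deletion does not increase any $C_u$, so the next stage starts as required.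

If the process stops at stage $k$, put $\Lambda=2^{k+1}\Delta\ge\Delta$. Then $|D_k|\ge m/(18\ell\Delta)$, and $3\Gamma=\sum_uC_u\ge|D_k|\Lambda/2$. So $\Gamma\ge m\Lambda/(108\ell\Delta)$ and $\Gamma/\sqrt\Lambda\ge m\sqrt\Lambda/(108\ell\Delta)\ge m/(108\ell\sqrt\Delta)$. If it never stops, which includes the case $\Delta=1$ with no stage at all, put $\Lambda=\Delta$. At most $k_0\cdot m/(18\ell)\le m/18$ edges were lost, and the $T_{ijk}$ are integers, so $\Gamma\ge\sum T_{ijk}\ge m/18$.
\end{proof}

Fix this box, and let $n=\max_i|U_i|\le3m$. The maximum degree $\Delta$ plays no further role.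

\subsection{Spectral windows}

View $T$ as a vector in $\mathbb R^{U_1}\otimes\mathbb R^{U_2}\otimes\mathbb R^{U_3}$. Let $\Pi_i$ be the orthogonal projection onto the span of the eigenvectors of $C^{(i)}$ with eigenvalue at least $\Gamma/(6n)$, and let $E_i$ act as $\Pi_i$ on the $i$th factor and as the identity on the others. Then $\|(I-E_1)T\|^2=\operatorname{tr}\big((I-\Pi_1)C^{(1)}\big)$ is a sum of at most $n$ eigenvalues below $\Gamma/(6n)$, hence at most $\Gamma/6$, and the same holds for $E_2,E_3$. The $E_i$ commute, so $I-E_1E_2E_3=(I-E_1)+E_1(I-E_2)+E_1E_2(I-E_3)\preceq\sum_i(I-E_i)$, and $\|E_1E_2E_3T\|^2\ge\Gamma/2$.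

All eigenvalues are at most $\Gamma$, and $[\Gamma/(6n),\Gamma]$ is covered by at most $\log_2(6n)+1\le\ell+\log_29\le3\ell$ disjoint windows $[\lambda,2\lambda)$. Splitting each $\Pi_i$ accordingly writes $E_1E_2E_3T$ as a sum of at most $27\ell^3$ orthogonal pieces. So there are windows $[\lambda_i,2\lambda_i)$, with corresponding spectral projections $P_i$ of $C^{(i)}$, such that
\begin{equation}\label{eq:window}
\Gamma':=\|(P_1\otimes P_2\otimes P_3)T\|^2\ge\frac\Gamma{54\ell^3},\qquad\text{hence}\qquad\xi:=\frac{\Gamma'}{\sqrt{2\Lambda}}\ge\frac m{8300\,\ell^4\sqrt\Delta},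
\end{equation}
by Lemma~\ref{lem:prune} and $54\cdot108\sqrt2<8300$.

A large eigenvalue now comes with a compensation. Since $\lambda_iP_i\preceq C^{(i)}$, the diagonal entries of $P_i$ are at most $\min(1,\Lambda/\lambda_i)$; so with $a_i=\max(1,\lambda_i/\Lambda)$, the matrix $a_iP_i$ still has diagonal at most $1$, and Gaussians in the range of $P_i$ can be amplified. The responding vector will have a penalty inflated by $a_1$. Amplifying the covariances of $y$ and $z$ by $\beta$ multiplies the gain and their penalties by $\beta$, which absorbs this loss if $\beta\ge a_1$ and is allowed if $\beta\le\min(a_2,a_3)$. The situation is symmetric in the three parts, so we rename them to have $a_1\le a_2\le a_3$ and put $\beta=a_2\ge1$.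

Let $y\sim N(0,\beta P_2)$ and $z\sim N(0,\beta P_3)$ be independent, $f_i=\sum_{j,k}T_{ijk}y_jz_k$, and $x=hP_1f$ with $h=1/(\beta\sqrt{2\Lambda})$. The coordinates of $y$ and $z$ have variance at most $1$. We have $\mathbb Eff^T=\beta^2T_{(1)}(P_2\otimes P_3)T_{(1)}^T\preceq\beta^2C^{(1)}$, and $P_1C^{(1)}P_1\preceq2\lambda_1P_1\preceq2\Lambda a_1P_1$, so
\[
\mathbb Exx^T\preceq h^2\beta^2P_1C^{(1)}P_1\preceq a_1P_1,\qquad\mathbb Ex_i^2\le1 .
\]
The gain is $T(x,y,z)=\langle x,f\rangle=h\|P_1f\|^2=h^{-1}\|x\|^2\ge0$, and
\begin{equation}\label{eq:gain}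
\mathbb E\,T(x,y,z)=h\beta^2\operatorname{tr}\big(P_1T_{(1)}(P_2\otimes P_3)T_{(1)}^TP_1\big)=h\beta^2\Gamma'=\beta\xi .
\end{equation}
Since $P_i\preceq I$ and $a_1\le\beta$, the penalty satisfies
\begin{equation}\label{eq:penalty}
\mathbb E\big(x^TB_1x+y^TB_2y+z^TB_3z\big)\le a_1\operatorname{tr}(B_1P_1)+\beta\operatorname{tr}(B_2P_2)+\beta\operatorname{tr}(B_3P_3)\le\beta\tau .
\end{equation}

\subsection{Truncation and the end of the proof}

The coordinates of $x$ are bilinear in $y$ and $z$, and we bound their moments. Given $z$, the variable $x_i$ is a centered Gaussian whose variance $v$ is a PSD quadratic form in $z$. Diagonalizing, $v=\sum_s\mu_sg_s^2$ with $\mu_s\ge0$, standard Gaussians $g_s$, and $\sum_s\mu_s=\mathbb Ev=\mathbb Ex_i^2=:\mu\le1$. By convexity of the $k$th power, $v^k\le\mu^{k-1}\sum_s\mu_sg_s^{2k}$, so $\mathbb Ev^k\le(2k-1)!!\,\mu^k$ and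
\begin{equation}\label{eq:moments}
\mathbb Ex_i^{2k}=(2k-1)!!\,\mathbb Ev^k\le\big((2k-1)!!\big)^2\big(\mathbb Ex_i^2\big)^k\qquad(k\ge1).
\end{equation}
Let $p=\lceil2\ell\rceil\le\frac52\ell$ and $\rho=2ep\le14\ell$, and let $\mathcal A$ be the event that all coordinates of $x,y,z$ are at most $\rho$ in modulus. By Markov's inequality, \eqref{eq:moments} and $(2p-1)!!\le(2p)^p$, we get $\mathbb P(|x_i|>\rho)\le(2p/\rho)^{2p}=e^{-2p}$. For a coordinate of $y$ or $z$ the probability is at most $2e^{-\rho^2/2}=2e^{-2e^2p^2}\le e^{-2p}$. There are at most $3m$ coordinates, so \eqref{eq:ell} gives $\mathbb P(\mathcal A^c)\le3me^{-4\ell}\le\frac3{1024}<\frac1{36}$.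

The gain survives the truncation. By the Cauchy--Schwarz inequality and \eqref{eq:moments} with $k=2$,
\[
\mathbb E\|x\|^4=\sum_{i,i'}\mathbb Ex_i^2x_{i'}^2\le\sum_{i,i'}\big(\mathbb Ex_i^4\,\mathbb Ex_{i'}^4\big)^{1/2}\le9\big(\mathbb E\|x\|^2\big)^2,
\]
so $\mathbb E\|x\|^2\mathbf1_{\mathcal A^c}\le3\,\mathbb E\|x\|^2\cdot\mathbb P(\mathcal A^c)^{1/2}\le\frac12\mathbb E\|x\|^2$. With \eqref{eq:gain} this gives $\mathbb E\,T(x,y,z)\mathbf1_{\mathcal A}=h^{-1}\mathbb E\|x\|^2\mathbf1_{\mathcal A}\ge\frac12\beta\xi$. The penalty is a nonnegative variable because the $B_i$ are PSD, so the indicator can only decrease its mean; for the indefinite matrix $A$ this step would not be available.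

Apply \eqref{eq:main} to $\frac{\mathbf1_{\mathcal A}}{2\rho}(x,y,z)$, take expectations and use \eqref{eq:penalty}:
\[
\sigma\ge\frac49\cdot\frac1{8\rho^3}\cdot\frac{\beta\xi}2-\frac19\cdot\frac{\beta\tau}{4\rho^2}=\frac\beta{36\rho^2}\Big(\frac\xi\rho-\tau\Big).
\]
If $\tau\le\xi/(2\rho)$, then $\sigma\ge\beta\xi/(72\rho^3)\ge\xi/(72\cdot14^3\ell^3)$, as $\beta\ge1$. If $\tau>\xi/(2\rho)$, then $\sigma=\tau/(720\ell)>\xi/(1440\cdot14\,\ell^2)$. In both cases $\sigma\ge\xi/(2\cdot10^5\ell^3)$, and \eqref{eq:window} gives $\sigma\ge c\,m/(\sqrt\Delta\,\ell^7)$ with an absolute $c>0$. This proves Theorem~\ref{thm:lower}. Of the seven powers of $\ell$, one is lost in the pruning, three in the choice of windows and three in the truncation.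

\begin{thebibliography}{1}
\bibitem{RT} Eero R\"aty and Istv\'an Tomon, \emph{Large Cuts in Hypergraphs via Energy}, arXiv:2410.01682 (2024).
\end{thebibliography}
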